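\title{Removing finitely many Lagrangian fibers makes every symplectic capacity small}

\begin{abstract}
Let $n\ge 2$ and let $X$ be a compact domain in $\mathbb{R}^{2n}=T^*\mathbb{R}^n$. We show that for every $\varepsilon>0$ one can remove from $X$ finitely many fibers of the projection to $\mathbb{R}^n$ so that every normalized symplectic capacity of the remainder is less than $\varepsilon$, and that the number of fibers needed is of exact order $\varepsilon^{-n}$. We also show that for open $\Omega\subset\mathbb{R}^n$ every normalized capacity of $\Omega\times\{|y|<R\}$ is comparable to $R$ times the inradius of $\Omega$, with constants depending only on $n$. The proofs rest on one explicit symplectic embedding into a thin cylinder.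
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection{Capacities}
Fix an integer $n\ge 2$. We identify $\mathbb{R}^{2n}$ with $T^*\mathbb{R}^n$, with coordinates $(x,y)=(x_1,\dots,x_n,y_1,\dots,y_n)$ and symplectic form $\omega_0=\sum_{i=1}^n dx_i\wedge dy_i$. For $a>0$ let
\[
B^{2n}(a)=\{|x|^2+|y|^2\le a/\pi\},\qquad Z^{2n}(a)=\{x_1^2+y_1^2\le a/\pi\}=B^2(a)\times\mathbb{R}^{2n-2}
\]
be the ball and the cylinder over the disc of area $a$. A \emph{symplectic embedding} $(M_1,\omega_1)\to(M_2,\omega_2)$ of symplectic manifolds of dimension $2n$ is an injective smooth map $\phi$ with $\phi^*\omega_2=\omega_1$. Since $\omega_1$ is nondegenerate, $d\phi$ is invertible, so $\phi$ is a diffeomorphism onto an open set.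

A \emph{symplectic capacity} $c$ in dimension $2n$ assigns a number $c(M,\omega)\in[0,\infty]$ to every $2n$-dimensional symplectic manifold without boundary, not necessarily connected or compact, such that
\begin{itemize}
\item (monotonicity) $c(M_1,\omega_1)\le c(M_2,\omega_2)$ if $(M_1,\omega_1)$ embeds symplectically into $(M_2,\omega_2)$;
\item (conformality) $c(M,\lambda\omega)=|\lambda|\,c(M,\omega)$ for $\lambda\ne0$;
\item (non-triviality) $c(B^{2n}(1))>0$ and $c(Z^{2n}(1))<\infty$.
\end{itemize}
Here and below, for a subset $S\subset\mathbb{R}^{2n}$ we write $c(S)$ for the capacity of the interior of $S$ with the form $\omega_0$. The capacity is \emph{normalized} if $c(B^{2n}(1))=c(Z^{2n}(1))=1$. Multiplication by $\sqrt a$ is a symplectomorphism from $(\operatorname{int}Z^{2n}(1),a\omega_0)$ onto $(\operatorname{int}Z^{2n}(a),\omega_0)$, and it carries $B^{2n}(1)$ onto $B^{2n}(a)$. Hence a normalized capacity satisfies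
\begin{equation}\label{eq:norm}
c(B^{2n}(a))=c(Z^{2n}(a))=a .
\end{equation}
A capacity scales like an area and is finite on a cylinder of infinite volume: it measures a two-dimensional size. By \eqref{eq:norm} and monotonicity, an embedding of a ball into $M$ bounds all normalized capacities of $M$ from below, and an embedding of $M$ into a cylinder bounds all of them from above.

\subsection{Removing fibers}
For $a\in\mathbb{R}^n$ let $F_a=\{a\}\times\mathbb{R}^n$ be the fiber over $a$ of the projection $\operatorname{pr}(x,y)=x$. It is a Lagrangian plane: it has dimension $n$ and $\omega_0$ vanishes on it. For $A\subset\mathbb{R}^n$ put $F_A=A\times\mathbb{R}^n$. A \emph{compact domain} is the closure of a non-empty bounded open subset of $\mathbb{R}^{2n}$. The following question comes from \cite{Vicente}.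

\medskip
\noindent\textbf{Question.} \emph{Let $X\subset\mathbb{R}^{2n}$ be a compact domain, $c$ a normalized capacity and $\varepsilon>0$. Is there a finite non-empty set $A\subset\mathbb{R}^n$, allowed to depend on $X$, $c$ and $\varepsilon$, such that $c(X\setminus F_A)<\varepsilon$?}
\medskip

There are reasons to guess either answer. A fiber has measure zero, and for $n\ge2$ it has codimension at least two, so it does not even separate a small ball around one of its points; this suggests that nothing changes. In the excluded case $n=1$ the answer is indeed negative: there $Z^2(1)=B^2(1)$, the total area is a normalized capacity, and it is unchanged when finitely many lines are removed. On the other hand, write $D_R=\{y\in\mathbb{R}^n:|y|<R\}$. The linear symplectic map $(x,y)\mapsto(\mu x,\mu^{-1}y)$ turns $\{|x|<r\}\times D_R$ into the product of two balls of radius $\sqrt{rR}$, so the symplectic size of this set is governed by the product $rR$. If $A$ is dense at scale $r$, the products that fit between the fibers have size of order $rR$, which is small. The issue is whether a large ball can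 wind its way around the fibers, and, beyond that, whether the whole complement can be squeezed.

The second demand cannot be avoided. The non-squeezing theorem says that $\operatorname{int}B^{2n}(a)$ embeds symplectically into $\operatorname{int}Z^{2n}(b)$ only if $a\le b$. It implies that
\[
c_Z(M,\omega)=\inf\{a>0:(M,\omega)\text{ embeds symplectically into }\operatorname{int}Z^{2n}(a)\}
\]
equals $1$ on $B^{2n}(1)$ and on $Z^{2n}(1)$. Monotonicity of $c_Z$ follows by composing embeddings, and conformality by rescaling and, for $\lambda<0$, composing with $y\mapsto-y$. So $c_Z$ is a normalized capacity, by \eqref{eq:norm} the largest one, and a positive answer for $c_Z$ \emph{is} an embedding of $X\setminus F_A$ into a thin cylinder. We construct such an embedding; the non-squeezing theorem itself is not used in the proofs.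

\subsection{Results}
Put $m=n-1$ and $N=n^{n-1}$. The lattice $\mathbb{Z}^m$ is the disjoint union of $N$ cosets of $n\mathbb{Z}^m$, and we run through them periodically. Fix an $N$-periodic map $\sigma:\mathbb{Z}\to\{0,\dots,n-1\}^m$ that is bijective on $\{0,\dots,N-1\}$, and define the \emph{staggered grid}
\[
\Gamma_j=n\mathbb{Z}^m+\sigma(j),\qquad P=\bigcup_{j\in\mathbb{Z}}\{j\}\times\Gamma_j\subset\mathbb{Z}\times\mathbb{Z}^m=\mathbb{Z}^n,\qquad P_\delta=\delta P\quad(\delta>0).
\]
Any $N$ consecutive sets $\Gamma_{j+1},\dots,\Gamma_{j+N}$ partition $\mathbb{Z}^m$. For $n=2$ and $\sigma(0)=0$, the set $P$ consists of the integer points $(j,z)$ with $j+z$ even (Figure~\ref{fig:slits}). Everything rests on the following embedding.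

\begin{proposition}\label{prop:embed}
For all $\delta,R>0$ the manifold $M_{\delta,R}=(\mathbb{R}^n\setminus P_\delta)\times D_R$ embeds symplectically into the interior of $Z^{2n}(16\,n^nR\,\delta)$.
\end{proposition}

It answers the question positively, with fibers that do not depend on $c$ and lie over a grid that depends only on $n$, $\varepsilon$ and a bound for $X$ in the $y$-direction.

\begin{theorem}\label{thm:answer}
Let $X\subset\mathbb{R}^n\times D_R$ be a compact domain, let $\varepsilon>0$ and let $0<\delta<\varepsilon/(16\,n^nR)$. Then $P_\delta\cap\operatorname{pr}(X)$ is finite, and for every finite non-empty set $A\supset P_\delta\cap\operatorname{pr}(X)$ and every normalized capacity $c$,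
\[
c(X\setminus F_A)<\varepsilon .
\]
\end{theorem}

Since $P_\delta\subset\delta\mathbb{Z}^n$, any finite non-empty $A\supset\delta\mathbb{Z}^n\cap\operatorname{pr}(X)$ will do. In fact the arrangement of the removed fibers is irrelevant; only their density counts. For a non-empty open set $\Omega\subset\mathbb{R}^n$ let the \emph{inradius} $r(\Omega)\in(0,\infty]$ be the supremum of the radii of balls contained in $\Omega$.

\begin{theorem}\label{thm:inradius}
For every non-empty open set $\Omega\subset\mathbb{R}^n$, every $R>0$ and every normalized capacity $c$,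
\[
\pi\,R\,r(\Omega)\ \le\ c(\Omega\times D_R)\ \le\ 256\,n^n\,R\,r(\Omega).
\]
\end{theorem}

Counting grid points gives the optimal rate.

\begin{theorem}\label{thm:rate}
For every compact domain $X\subset\mathbb{R}^{2n}$ there are constants $0<\alpha_X\le\beta_X<\infty$ such that for all normalized capacities $c$ and all $k\ge1$,
\[
\alpha_X\,k^{-1/n}\ \le\ \inf_{a_1,\dots,a_k\in\mathbb{R}^n}c\big(X\setminus(F_{a_1}\cup\dots\cup F_{a_k})\big)\ \le\ \beta_X\,k^{-1/n}.
\]
Consequently, the number of fibers needed to bring the capacity below $\varepsilon$ is of exact order $\varepsilon^{-n}$ as $\varepsilon\to0$.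
\end{theorem}

\section{Three elementary symplectic maps}\label{sec:tools}

All our embeddings are compositions of the maps below. Let $\lambda_0=\sum_i y_i\,dx_i$, so that $\omega_0=-d\lambda_0$. Norms are Euclidean unless marked otherwise.

\begin{lemma}[Cotangent lift]\label{lem:lift}
Let $U\subset\mathbb{R}^n$ be open and let $G:U\to\mathbb{R}^n$ be an injective local diffeomorphism. Then
\[
\widetilde G(x,y)=\big(G(x),(dG(x)^T)^{-1}y\big)
\]
is a symplectic embedding of $U\times\mathbb{R}^n$ into $\mathbb{R}^{2n}$. If $|dG(x)v|\ge\kappa|v|$ for all $x\in U$ and $v\in\mathbb{R}^n$, where $\kappa>0$, then $\widetilde G(U\times D_R)\subset G(U)\times D_{R/\kappa}$.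
\end{lemma}

\begin{proof}
We have $\widetilde G^*\lambda_0=\langle(dG^T)^{-1}y,dG\,dx\rangle=\langle y,dx\rangle=\lambda_0$, so $\widetilde G$ preserves $\omega_0$. It is injective because $G$ is injective and $(dG(x)^T)^{-1}$ is. For the estimate let $w=(dG(x)^T)^{-1}y$ and write $w=dG(x)v$. Then $|w|^2=\langle w,dG(x)v\rangle=\langle y,v\rangle\le|y|\,|v|\le|y|\,|w|/\kappa$.
\end{proof}

So we may rearrange the base by any $G$; contraction in the base is paid for by expansion in the fibers. This is where it matters that the removed planes are fibers: $\widetilde G$ carries fibers to fibers. Translations in $x$ and the maps $(x,y)\mapsto(\mu x,\mu^{-1}y)$ are cotangent lifts.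

\begin{lemma}[Fiber translation]\label{lem:shift}
For $U\subset\mathbb{R}^n$ open and $f:U\to\mathbb{R}$ smooth, $T_f(x,y)=(x,y+\nabla f(x))$ is a symplectomorphism of $U\times\mathbb{R}^n$.
\end{lemma}

\begin{proof}
The inverse is $T_{-f}$, and $T_f^*\lambda_0=\lambda_0+df$, so $T_f^*\omega_0=\omega_0$.
\end{proof}

\begin{lemma}[Annulus into disc]\label{lem:annulus}
For $L,R>0$ the annulus $\mathbb{R}/L\mathbb{Z}\times(-R,R)$, with coordinates $(t,\tau)$ and form $dt\wedge d\tau$, embeds symplectically into the open disc of area $2RL$. So does the rectangle $(0,L)\times(-R,R)$.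
\end{lemma}

\begin{proof}
Send $(t,\tau)$ to the point with polar coordinates $(r,\vartheta)$ given by $\pi r^2=L(\tau+R)$ and $\vartheta=-2\pi t/L$. This is a bijection onto the punctured open disc $\{0<\pi r^2<2RL\}$, and
\[
r\,dr\wedge d\vartheta=\frac{L}{2\pi}\,d\tau\wedge\Big(-\frac{2\pi}{L}\Big)dt=dt\wedge d\tau .
\]
The rectangle is an open subset of the annulus.
\end{proof}

\section{Walls, slits, and the case $n=2$}\label{sec:idea}

The map $(x,y)\mapsto(x/\delta,\delta y)$ is a symplectomorphism from $M_{\delta,R}$ onto $M_{1,\delta R}$, and the bound $16n^nR\delta$ depends only on the product $R\delta$. It therefore suffices to prove Proposition~\ref{prop:embed} for $\delta=1$, which we assume here and in Section~\ref{sec:proof}. We write $x=(t,h)\in\mathbb{R}\times\mathbb{R}^m$ and $y=(\tau,\eta)\in\mathbb{R}\times\mathbb{R}^m$, with $t=x_1$ and $\tau=y_1$. Let $h_1$ be the first coordinate of $h$ and $e_1\in\mathbb{R}^m$ the first basis vector. The cylinder constrains the pair $(t,\tau)$ only. The coordinate $\tau$ is already bounded; the task is to confine $t$ without disturbing $\tau$.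

\subsection{Walls}
Suppose first that we may remove from the base the whole hyperplanes $\{t=j\}$, $j\in\mathbb{Z}$. Then $(\mathbb{R}^n\setminus(\mathbb{Z}\times\mathbb{R}^m))\times D_R$ falls apart into slabs, which we stack on top of each other in $t$ and pull apart in $\eta$:
\[
(t,h,\tau,\eta)\mapsto(t-j,\ h,\ \tau,\ \eta+2Rj\,e_1)\qquad\text{for }j<t<j+1 .
\]
On each slab this is a translation. If points of slabs $j$ and $j'$ have the same image, then $2R|j-j'|=|\eta-\eta'|<2R$, so $j=j'$. The pair $(t,\tau)$ lands in $(0,1)\times(-R,R)$, and Lemma~\ref{lem:annulus} gives an embedding into $Z^{2n}(2R)$. The direction $e_1$ exists only because $m\ge1$; this is where $n\ge2$ enters, here and in the general proof.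

We may remove only points. By Lemma~\ref{lem:lift} a removed point can be inflated to a removed disc inside its hyperplane, at the price of a bounded factor in $R$. But $\mathbb{R}^n\setminus P$ is connected, so the walls keep gaps, and a locally constant shift of $\eta$ would be constant. The remedy is to let the shift depend on $h$. Across the wall $\{t=j\}$ it jumps by an amount that vanishes on the gaps of this wall. Since the walls are staggered, no $h$ lies in the gaps of all of them, and we can arrange that the jumps over $N$ consecutive walls add up to the constant vector that separates the sheets.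

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\begin{scope}
\clip (-3,-0.7) rectangle (3,3.4);
\foreach \j in {0,1,2,3} {\draw[gray,dotted] (-3,\j) -- (3,\j);}
\foreach \j in {0,2} {\foreach \z in {-2,0,2} {
  \draw[very thick] (\z-0.75,\j) -- (\z+0.75,\j); \fill (\z,\j) circle (2pt);}}
\foreach \j in {1,3} {\foreach \z in {-3,-1,1,3} {
  \draw[very thick] (\z-0.75,\j) -- (\z+0.75,\j); \fill (\z,\j) circle (2pt);}}
\draw[dashed] (1,1) ellipse (1 and 0.5);
\end{scope}
\foreach \j in {0,1,2,3} {\node[left] at (-3.1,\j) {$t=\j$};}
\node[right] at (3.1,-0.4) {$b=0$};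
\node[right] at (3.1,0.5) {$b=\beta(h)$};
\node[right] at (3.1,1.5) {$b=1$};
\node[right] at (3.1,2.5) {$b=1+\beta(h)$};
\draw[->] (-3,-0.8) -- (3,-0.8) node[below left] {$h$};
\end{tikzpicture}
\caption{The base $\mathbb{R}^2$ for $n=2$, with $t$ vertical. The dots are the removed points $(j,z)$, $j+z$ even. Each is inflated, inside an ellipse like the dashed one, to a slit of length $3/2$. Every vertical line meets a slit on at least one of any two consecutive levels. The function $b$, given on each strip at the right, jumps across slits and is smooth through the gaps.}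
\label{fig:slits}
\end{figure}

\subsection{The case $n=2$}
Here $m=1$ and $N=2$; take $\sigma(0)=0$. Inflate each point $(j,z)\in P$ to the slit $\{j\}\times[z-\frac34,z+\frac34]$ and let $V\subset\mathbb{R}^2$ be the complement of all slits. On an even level the gaps are the open intervals of radius $\frac14$ about the odd integers, and on an odd level those about the even integers. We embed $V\times D_{R'}$ into $Z^4(4R')$ for any $R'>0$.

Choose a smooth function $\beta:\mathbb{R}\to[0,1]$ that equals $0$ within distance $\frac14$ of the odd integers and $1$ within distance $\frac14$ of the even integers. For $i\in\mathbb{Z}$ set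
\[
b(t,h)=i\ \text{ for }t\in[2i-1,2i),\qquad b(t,h)=i+\beta(h)\ \text{ for }t\in[2i,2i+1).
\]
The jump of $b$ is $\beta(h)$ across an even level and $1-\beta(h)$ across an odd level, and in both cases it vanishes on the gaps. Hence $b$ is smooth on $V$ with $\partial_tb=0$, and yet $b(t+2,h)=b(t,h)+1$. Consider
\[
\Phi(t,h,\tau,\eta)=\big(t\bmod 2,\ \tau,\ h,\ \eta+2R'\,b(t,h)\big)\in\mathbb{R}/2\mathbb{Z}\times(-R',R')\times\mathbb{R}^2 .
\]
Since $dh\wedge db=\partial_tb\;dh\wedge dt=0$, the map $\Phi$ preserves $dt\wedge d\tau+dh\wedge d\eta$. If two points have the same image, they share $h$ and $\tau$, and $t'=t+2q$ with $q\in\mathbb{Z}$. Then $\eta-\eta'=2R'q$, while $|\eta-\eta'|<2R'$; so $q=0$ and the points coincide. The annulus has area $4R'$. Inflating points to slits will cost $R'=16R$ (Lemma~\ref{lem:inflate}), which gives $64R=16\cdot2^2R$, as in Proposition~\ref{prop:embed}.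

\subsection{What changes for $n\ge3$}
Two points need attention. First, a shift of $\eta$ by a vector field $w(h)$ changes $\omega_0$ by $\sum_i dh_i\wedge dw_i$, which vanishes automatically only for $m=1$. If $\rho_j$ are cutoff functions adding up to $1$, the naive jumps $\rho_j(h)e_1$ correspond to the forms $\rho_j\,dh_1$, which need not be closed. We use the exact forms $d(\rho_jh_1)$ instead; they vanish where $\rho_j$ vanishes locally, and they still add up to $dh_1$. They are unbounded in $h$, which costs nothing, because the cylinder does not constrain $\eta$.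

Second, the radius of the discs is constrained from both sides. Discs on one level must be disjoint, so their radius is less than half the spacing of $\Gamma_j$. The discs of one period must together cover $\mathbb{R}^m$; their centers run through $\mathbb{Z}^m$, and a point of $\mathbb{R}^m$ can be as far as $\sqrt m/2$ from $\mathbb{Z}^m$. With spacing $n$ and radius $3n/8$ both demands hold:
\begin{equation}\label{eq:radii}
\frac{\sqrt m}{2}\le\frac n4<\frac{3n}8<\frac n2 ,
\end{equation}
where the first inequality is $4(n-1)\le n^2$, that is, $(n-2)^2\ge0$.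

\section{Proof of the embedding}\label{sec:proof}

For $j\in\mathbb{Z}$ let $K_j=\bigcup_{z\in\Gamma_j}\{h\in\mathbb{R}^m:|h-z|\le\frac{3n}8\}$, and put
\[
V=\mathbb{R}^n\setminus\bigcup_{j\in\mathbb{Z}}\{j\}\times K_j .
\]
Each $K_j$ is a locally finite union of closed balls, hence closed, so $V$ is open. Since $\Gamma_{j+N}=\Gamma_j$, the set $V$ is invariant under $t\mapsto t+N$.

\subsection{From points to discs}
We push a punctured neighborhood of each $p\in P$ radially away from $p$. The neighborhood must contain a disc of radius $3n/8$ in the $h$-directions, but it has only room $\frac12$ in the $t$-direction, so it is a flat ellipsoid. What must be controlled is the contraction of the map.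

\begin{lemma}\label{lem:inflate}
There is an injective local diffeomorphism $G:\mathbb{R}^n\setminus P\to V$ with $|dG(x)v|\ge\frac1{8n}|v|$ for all $x$ and $v$.
\end{lemma}

\begin{proof}
Let $Q=\operatorname{diag}(2,\frac2n,\dots,\frac2n)$, $\|x\|_Q=|Qx|$, and $E_p=\{\|x-p\|_Q<1\}$ for $p\in P$. On $E_{(j,z)}$ we have $|t-j|<\frac12$ and $|h-z|<\frac n2$. The first inequality separates ellipsoids on different levels; the second separates those on the same level, since distinct points of $\Gamma_j$ are at distance at least $n$. So the $E_p$ are pairwise disjoint, and they form a locally finite family.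

\emph{The radial profile.} We need to map $(0,1)$ onto $(\frac34,1)$, as the identity near $1$, with slope bounded below. Let $\theta_0:[0,\infty)\to[\frac18,1]$ be smooth, equal to $\frac18$ on $[0,\frac78]$ and to $1$ on $[\frac9{10},\infty)$. Then $\int_0^{9/10}\theta_0\le\frac7{64}+\frac1{40}=\frac{43}{320}<\frac3{20}$, whereas $\int_0^{9/10}1=\frac9{10}>\frac3{20}$. Hence a suitable convex combination $\theta$ of $\theta_0$ and the constant $1$ has $\int_0^{9/10}\theta=\frac3{20}$; it takes values in $[\frac18,1]$ and equals $1$ on $[\frac9{10},\infty)$. Let $g(s)=\frac34+\int_0^s\theta$. Then $g'\ge\frac18$ and $g(\frac9{10})=\frac34+\frac3{20}=\frac9{10}$, so $g(s)=s$ for $s\ge\frac9{10}$, and $g$ maps $(0,1)$ bijectively onto $(\frac34,1)$. Also $g(s)\ge s$, because $g(s)-s$ has derivative $\theta-1\le0$ and is eventually $0$.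

\emph{The map.} Let $\gamma(u)=g(|u|)\,u/|u|$ for $u\in\mathbb{R}^n\setminus\{0\}$, and define
\[
G(x)=p+Q^{-1}\gamma\big(Q(x-p)\big)\ \text{ on }E_p\setminus\{p\},\qquad G(x)=x\ \text{ outside }\textstyle\bigcup_pE_p .
\]
The map $G$ is smooth on each $E_p\setminus\{p\}$ and is the identity on the open set $\mathbb{R}^n\setminus\bigcup_p\{\|x-p\|_Q\le\frac9{10}\}$. These open sets cover $\mathbb{R}^n\setminus P$, so $G$ is smooth. It maps $E_p\setminus\{p\}$ bijectively onto the shell $\{\frac34<\|x-p\|_Q<1\}\subset E_p$ and fixes the complement of the ellipsoids, so it is injective and its image misses every set $\{\|x-p\|_Q\le\frac34\}$. For $p=(j,z)$ and $x=(j,h)$ with $|h-z|\le\frac{3n}8$ we have $\|x-p\|_Q=\frac2n|h-z|\le\frac34$. Hence the image lies in $V$.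

\emph{The differential.} With $s=|u|$ and $\hat u=u/s$,
\[
d\gamma(u)=g'(s)\,\hat u\hat u^T+\frac{g(s)}s\,(I-\hat u\hat u^T).
\]
This matrix is symmetric with eigenvalues $g'(s)\ge\frac18$ and $g(s)/s\ge1$, so $|d\gamma(u)w|\ge\frac18|w|$. On $E_p\setminus\{p\}$ we have $Q\,dG=d\gamma\,Q$. Using $\frac2n|v|\le|Qv|\le2|v|$ we obtain
\[
|dG\,v|\ge\tfrac12|Q\,dG\,v|\ge\tfrac1{16}|Qv|\ge\tfrac1{8n}|v| .
\]
Outside the ellipsoids $dG=I$. In particular $dG$ is invertible everywhere.
\end{proof}

\subsection{A function that is locally, but not globally, independent of $t$}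
By Lemma~\ref{lem:shift} a fiber translation $T_f$ is symplectic, and it leaves $\tau$ unchanged exactly when $\partial_tf=0$. On all of $\mathbb{R}^n$ this would force $f=f(h)$, and $T_f$ could not tell $t$ from $t+N$. On $V$ the lines parallel to the $t$-axis are cut by the discs, and $f$ may take different values on different pieces.

\begin{lemma}\label{lem:f}
There is a smooth function $f:V\to\mathbb{R}$ with $\partial_tf=0$ and
\begin{equation}\label{eq:mono}
f(t+qN,h)-f(t,h)=q\,h_1\qquad\text{for all }(t,h)\in V,\ q\in\mathbb{Z}.
\end{equation}
\end{lemma}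

\begin{proof}
Let $\chi:\mathbb{R}^m\to[0,\infty)$ be smooth and positive exactly on $\{|h|<\frac{3n}8\}$. Rounding each coordinate shows that every $h\in\mathbb{R}^m$ lies within $\sqrt m/2$ of $\mathbb{Z}^m$, so by \eqref{eq:radii} the locally finite sum $\sum_{z\in\mathbb{Z}^m}\chi(h-z)$ is positive everywhere. Thus
\[
\rho_j(h)=\frac{\sum_{z\in\Gamma_j}\chi(h-z)}{\sum_{z\in\mathbb{Z}^m}\chi(h-z)}
\]
is smooth and vanishes on the open set $\mathbb{R}^m\setminus K_j$. Since $\Gamma_{j+1},\dots,\Gamma_{j+N}$ partition $\mathbb{Z}^m$, we have $\rho_{j+1}+\dots+\rho_{j+N}=1$ for every $j$.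

Define smooth functions $\varphi_j$ on $\mathbb{R}^m$, $j\in\mathbb{Z}$, by $\varphi_0=0$ and $\varphi_j-\varphi_{j-1}=\rho_j\,h_1$. Summing $N$ consecutive differences gives $\varphi_{j+N}-\varphi_j=h_1$, and therefore $\varphi_{j+qN}-\varphi_j=qh_1$ for all $j,q\in\mathbb{Z}$. Put
\[
f(t,h)=\varphi_j(h)\qquad\text{for }(t,h)\in V,\ t\in[j,j+1).
\]
Then \eqref{eq:mono} holds, because $t\in[j,j+1)$ implies $t+qN\in[j+qN,j+qN+1)$. Near a point with $t\in(j,j+1)$ the function $f$ equals $\varphi_j(h)$. At a point $(j,h^0)\in V$ we have $h^0\notin K_j$, so $\rho_j=0$ and $\varphi_{j-1}=\varphi_j$ on a neighborhood $W$ of $h^0$. Hence $f(t,h)=\varphi_j(h)$ on $V\cap\big((j-1,j+1)\times W\big)$. In both cases $f$ is locally a smooth function of $h$ alone.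
\end{proof}

\subsection{Wrapping up the $t$-direction}

\begin{proof}[Proof of Proposition~\ref{prop:embed}]
Let $\delta=1$ and $R'=8nR$. By Lemmas~\ref{lem:lift} and~\ref{lem:inflate}, $\widetilde G$ embeds $M_{1,R}$ symplectically into $V\times D_{R'}$. On $D_{R'}$ we have $|\tau|<R'$ and $|\eta|<R'$. With $f$ from Lemma~\ref{lem:f} define
\begin{gather*}
\Phi:V\times D_{R'}\to\big(\mathbb{R}/N\mathbb{Z}\times(-R',R')\big)\times\mathbb{R}^{2m},\\
\Phi(t,h,\tau,\eta)=\big(t\bmod N,\ \tau,\ h,\ \eta+2R'\,\nabla_hf(t,h)\big),
\end{gather*}
where the target carries the form $dt\wedge d\tau+\sum_i dh_i\wedge d\eta_i$. Since $\partial_tf=0$, the map $\Phi$ is the fiber translation $T_{2R'f}$ followed by the reduction of $t$ modulo $N$. Both preserve the symplectic form, so $\Phi$ does.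

Suppose that $(t,h,\tau,\eta)$ and $(t',h',\tau',\eta')$ have the same image. Then $h'=h$, $\tau'=\tau$ and $t'=t+qN$ for some $q\in\mathbb{Z}$. Differentiating \eqref{eq:mono} in $h$ gives $\nabla_hf(t',h)-\nabla_hf(t,h)=q\,e_1$, so comparing the last components yields $\eta-\eta'=2R'q\,e_1$. But $|\eta-\eta'|<2R'$. Hence $q=0$, $t=t'$ and $\eta=\eta'$, and $\Phi$ is a symplectic embedding.

Finally, Lemma~\ref{lem:annulus} embeds the annulus into the open disc of area $2R'N$. The product of this map with the identity of $\mathbb{R}^{2m}$, composed with $\Phi\circ\widetilde G$, embeds $M_{1,R}$ into $\operatorname{int}Z^{2n}(a)$ with $a=2\cdot8nR\cdot n^{n-1}=16n^nR$.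
\end{proof}

\section{Capacity estimates}\label{sec:apps}

\subsection{Compact domains}

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
The set $\operatorname{pr}(X)$ is compact and $P_\delta\subset\delta\mathbb{Z}^n$, so $P_\delta\cap\operatorname{pr}(X)$ is finite. If $(x,y)\in X\setminus F_A$, then $x\in\operatorname{pr}(X)$ and $x\notin A$, so $x\notin P_\delta$; also $|y|<R$. Thus the interior of $X\setminus F_A$ is an open subset of $M_{\delta,R}$. Monotonicity, Proposition~\ref{prop:embed} and \eqref{eq:norm} give
\begin{equation}\label{eq:bound}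
c(X\setminus F_A)\le c\big(Z^{2n}(16n^nR\delta)\big)=16n^nR\delta ,
\end{equation}
which is less than $\varepsilon$.
\end{proof}

\subsection{The inradius}
The lower bound in Theorem~\ref{thm:inradius} comes from a linearly embedded ball. For the upper bound, note that a set of small inradius omits a point near every point of a grid. We move the omitted points onto the grid by a diffeomorphism that contracts by at most a factor $2$; the mesh is chosen large compared with the displacement, so that the cutoff has room to decay.

\begin{proof}[Proof of Theorem~\ref{thm:inradius}]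
\emph{Lower bound.} Let $0<s<r(\Omega)$. After a translation in $x$, the ball $\{|x|<s\}$ lies in $\Omega$. On $\operatorname{int}B^{2n}(\pi sR)=\{|x|^2+|y|^2<sR\}$ both $|x|$ and $|y|$ are less than $\sqrt{sR}$, so the symplectic map $(x,y)\mapsto(\sqrt{s/R}\,x,\sqrt{R/s}\,y)$ sends this ball into $\{|x|<s\}\times D_R$. By \eqref{eq:norm}, $c(\Omega\times D_R)\ge\pi sR$. Let $s\to r(\Omega)$.

\emph{Upper bound.} We may assume $r(\Omega)<\infty$. Let $r'>r(\Omega)$ and $\delta=8r'$. No open ball of radius $r'$ is contained in $\Omega$, so for each $p\in P_\delta$ there is a point $a_p\notin\Omega$ with $|a_p-p|<r'=\delta/8$. Let $\chi_0:[0,\infty)\to[0,1]$ be smooth with $\chi_0=1$ on $[0,\frac18]$, $\chi_0=0$ on $[s_0,\infty)$ for some $s_0<\frac12$, and $|\chi_0'|\le4$. Such a function exists because $4\cdot(\frac12-\frac18)>1$: take $-\chi_0'$ to be a bump of integral $1$ with values in $[0,4]$ and support in $(\frac18,\frac12)$. Define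
\[
v(x)=\sum_{p\in P_\delta}\chi_0\big(|x-p|/\delta\big)\,(a_p-p),\qquad H(x)=x-v(x).
\]
Each summand is smooth, being constant near $p$, and is supported in the ball of radius $s_0\delta<\delta/2$ about $p$. Points of $P_\delta\subset\delta\mathbb{Z}^n$ have mutual distance at least $\delta$, so the supports are disjoint and locally finite. The differential of a summand has operator norm at most $\frac4\delta\cdot\frac\delta8=\frac12$. Hence $\|dv\|\le\frac12$ on $\mathbb{R}^n$, and $v$ is $\frac12$-Lipschitz by the mean value inequality. It follows that $|H(x)-H(x')|\ge\frac12|x-x'|$ and $|dH(x)w|\ge\frac12|w|$, so $H$ is an injective local diffeomorphism.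

At $x=a_p$ only the summand of $p$ can be nonzero, and its cutoff equals $1$ since $|a_p-p|/\delta<\frac18$. So $H(a_p)=a_p-(a_p-p)=p$. As $H$ is injective and $a_p\notin\Omega$, no point of $\Omega$ is mapped to $p$; thus $H(\Omega)\subset\mathbb{R}^n\setminus P_\delta$. By Lemma~\ref{lem:lift} with $\kappa=\frac12$, the lift $\widetilde H$ embeds $\Omega\times D_R$ into $M_{\delta,2R}$, and Proposition~\ref{prop:embed} gives $c(\Omega\times D_R)\le16n^n\cdot2R\cdot8r'=256n^nRr'$. Let $r'\to r(\Omega)$.
\end{proof}

\begin{remark}
The lower bound shows that in Theorem~\ref{thm:answer} boundedness cannot simply be dropped in either direction. Let $A$ be finite. The set $(\mathbb{R}^n\setminus A)\times D_R$ has infinite capacity, because $r(\mathbb{R}^n\setminus A)=\infty$; the bound in $x$ is what makes finitely many fibers suffice. For $\Omega$ open and non-empty, $(\Omega\setminus A)\times\mathbb{R}^n$ contains $(\Omega\setminus A)\times D_R$ for every $R$ and has infinite capacity as well.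
\end{remark}

\subsection{The rate}

\begin{proof}[Proof of Theorem~\ref{thm:rate}]
A translation in $x$ is symplectic and carries fibers to fibers, so we may assume $X\subset[0,L]^n\times D_R$. Since $X$ has non-empty interior, it contains a set $C\times\{|y-y_0|\le\varrho\}$, where $C$ is a closed cube of side $L'>0$ with edges parallel to the axes and $\varrho>0$. Put
\[
\alpha_X=\tfrac\pi4\varrho L',\qquad\beta_X=48\,n^nRL .
\]
Then $\alpha_X\le\beta_X$, because $L'\le L$ and $\varrho<R$.

\emph{Upper bound for $k\ge2^n$.} Let $\nu=\lfloor k^{1/n}\rfloor\ge2$ and $\delta=L/(\nu-1)$. The cube $[0,L]^n$ contains exactly $\nu^n\le k$ points of $\delta\mathbb{Z}^n$, so there is a set $A$ of $k$ points containing $P_\delta\cap\operatorname{pr}(X)$. From $\nu\ge2$ we get $\nu-1\ge\nu/2$ and $k^{1/n}<\nu+1\le\frac32\nu$, hence $\delta\le2L/\nu\le3Lk^{-1/n}$. Inequality \eqref{eq:bound}, whose proof is valid for every $\delta>0$, gives $c(X\setminus F_A)\le48n^nRL\,k^{-1/n}$.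

\emph{Upper bound for $k<2^n$.} The interior of $X$ lies in $\{0<x_1<L,\ |y_1|<R\}$, which embeds into $\operatorname{int}Z^{2n}(2LR)$ by Lemma~\ref{lem:annulus}. So for any choice of the points the capacity is at most $2LR\le4LR\,k^{-1/n}\le\beta_Xk^{-1/n}$, where we used $k^{1/n}<2$.

\emph{Lower bound.} Let $a_1,\dots,a_k$ be given and let $\nu=\lfloor k^{1/n}\rfloor+1$, so that $\nu^n>k$ and $\nu\le2k^{1/n}$. Divide $C$ into $\nu^n$ cubes of side $L'/\nu$. Their interiors are disjoint, so one of them, $\Omega$, contains none of the $a_i$, and $r(\Omega)\ge L'/(2\nu)$. The open set $\Omega\times\{|y-y_0|<\varrho\}$ lies in $X\setminus(F_{a_1}\cup\dots\cup F_{a_k})$, and a translation in $y$, which is symplectic, carries it onto $\Omega\times D_\varrho$. By monotonicity and the lower bound of Theorem~\ref{thm:inradius}, the capacity is at least $\pi\varrho L'/(2\nu)\ge\alpha_Xk^{-1/n}$.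

\emph{The number of fibers.} Let $k(\varepsilon)\ge1$ be the least number of fibers whose removal can bring the capacity below $\varepsilon$. The lower bound forces $\alpha_Xk(\varepsilon)^{-1/n}<\varepsilon$, and by the upper bound every $k>(\beta_X/\varepsilon)^n$ suffices. Hence $(\alpha_X/\varepsilon)^n<k(\varepsilon)\le(\beta_X/\varepsilon)^n+1$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{Vicente}
Alejandro Vicente, \emph{On Lagrangian barriers and applications of Non-Squeezing}, arXiv:2507.20222 (2025).

\end{thebibliography}
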